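# Caps, contact points, and soap bubbles with almost constant higher-order mean curvature

## 1. A cap cut from a weak hypersurface by a graph

Throughout, $n\ge 2$, $|\cdot|$ is Lebesgue measure on sets, $B_r(x)$ is an open ball, $\overline B_r(x)$ a closed one, $B_r=B_r(0)$, $n'=\frac{n}{n-1}$, and $\omega_n$ is the volume of the unit ball of $\mathbb R^n$. Points of $\mathbb R^{n+1}$ are written $p=(p',z)\in\mathbb R^n\times\mathbb R$ in some orthonormal coordinates, with $e=e_{n+1}$. We write [AFP] for Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*.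

**Definition (boundary measure).** A bounded measurable set $E$ has finite perimeter if the distributional gradient $D\chi_E$ is a finite vector measure. Put $\mu=|D\chi_E|$ and write $D\chi_E=-\nu\mu$ with $|\nu|=1$. The reduced boundary $\partial^*E$ is the set of $x\in\mathrm{spt}\,\mu$ at which the averages of $\nu$ over $B_r(x)$ converge, as $r\to0$, to a unit vector, called $\nu(x)$. Then $\mu=\mathcal H^n\llcorner\partial^*E$, and $P(E)=\mu(\mathbb R^{n+1})$ is the perimeter.

For two closed unit balls touching at one point, $\partial^*E$ is the union of the two spheres without the touching point: there the two sheets have opposite normals in the limit, and the averages of $\nu$ tend to $0$.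

At $\mu$-a.e. point put $v^\tau=v-(v\cdot\nu)\nu$, $\nabla^\tau f=(\nabla f)^\tau$ and $\mathrm{div}_\tau X=\mathrm{div}X-\nu\cdot DX\,\nu$.

**Definition (weak mean curvature).** A function $h\in L^n(\mu)$ is a weak mean curvature of $E$ if
$$\int \mathrm{div}_\tau X\,d\mu=\int h\,X\cdot\nu\,d\mu\qquad\text{for all }X\in C^1_c(\mathbb R^{n+1};\mathbb R^{n+1}).\tag{1}$$

If $\partial E$ is a closed $C^2$ hypersurface, the divergence theorem on it gives (1) with $h$ the sum of the principal curvatures. For a ball of radius $r$ this is $h=n/r$. A finite union of disjoint open balls of radius $r$ also satisfies (1) with $h=n/r$, even if some of them touch: the touching points are finitely many, hence $\mu$-null, and the identities for the single spheres add up. Locally $h$ may be unbounded. Below the graph of $-|p'|^{1+a}$, $0<a<1$, one finds, with $r=|p'|$,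
$$h=r^{1-n}\frac{d}{dr}\Big(r^{n-1}\frac{(1+a)r^a}{\sqrt{1+(1+a)^2r^{2a}}}\Big),$$
which is of size $r^{a-1}$ near $0$. This lies in $L^n$, since $\int_0 r^{n(a-1)}r^{n-1}dr<\infty$. The identity (1) holds across the origin, because cutting out a ball of radius $\delta$ costs a boundary term of order $\delta^{n-1}$.

In this section $E$ is bounded, of finite perimeter, $|E|>0$, with weak mean curvature $h\in L^n(\mu)$, and $K=\mathrm{spt}\,\mu$, a compact set. By (1), $\partial^*E$ with multiplicity one is an integral varifold with generalized mean curvature $-h\nu$. So the Michael–Simon inequality (L. Simon, *Lectures on Geometric Measure Theory*, Theorem 18.6) applies: for $0\le\varphi\in C^1_c(\mathbb R^{n+1})$,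
$$\|\varphi\|_{L^{n'}(\mu)}\le C_n\int\big(|\nabla^\tau\varphi|+|h|\varphi\big)\,d\mu.\tag{2}$$

**Definition (cap).** Let $U\subset\mathbb R^{n+1}$ be open and bounded, $w=w(p')$ of class $C^2$ on $U$, $f(p)=z-w(p')$ and $b\in\mathbb R$. The cap is
$$W=\{p\in K\cap U:\ f(p)<b\},$$
the part of $K$ that dips below the graph of $w+b$. Its depth is $\varphi=(b-f)_+$ on $K\cap U$. Put
$$I=\int_W|\nabla^\tau f|^2d\mu,\quad L=\sup_W\|D^2w\|,\quad T=\sup_W\varphi,\quad \varepsilon=\|h\|_{L^n(\mu\llcorner W)}.$$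

**Proposition 1 (cap inequality).** Assume $\overline W\subset U$, $|\nabla w|\le1$ on $W$, $2LT\le\frac12$ and $C_n\varepsilon\le\frac12$. Then, with $\nu'$ the horizontal part of $\nu$,
$$I+\int\varphi\,\big(\Delta w-D^2w(\nu',\nu')\big)d\mu=-\int h\varphi\,\nabla f\cdot\nu\,d\mu,\tag{3}$$
$$\tfrac12I+\int\varphi\,(\Delta w-2L|\nabla w|^2)\,d\mu\le-\int h\varphi\,\nabla f\cdot\nu\,d\mu,\tag{4}$$
$$\|\varphi\|_{L^{n'}(\mu)}\le2C_n\,\mu(W)^{1/2}I^{1/2},\tag{5}$$
$$\tfrac14I+\int\varphi\,(\Delta w-2L|\nabla w|^2)\,d\mu\le8C_n^2\,\varepsilon^2\mu(W).\tag{6}$$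

**Step 1: the identity (3).** The purpose is to insert $\varphi\nabla f$ into (1); it must be made $C^1$ with compact support. Choose $0\le\zeta\in C_c^\infty(U)$ with $\zeta=1$ near $\overline W$, and put $\varphi_m(t)=\int_t^b\min\{1,m(b-s)_+\}\,ds$ for $t<b$, $\varphi_m=0$ on $[b,\infty)$. Then $\varphi_m\in C^1$, $\varphi_m\to(b-\cdot)_+$ uniformly, $|\varphi_m'|\le1$, and $\varphi_m'\to-1_{(-\infty,b)}$ pointwise. The field $X_m=\zeta\varphi_m(f)\nabla f$ is in $C^1_c$. On $(K\cap U)\setminus W$ both $\varphi_m(f)$ and $\varphi_m'(f)$ vanish, and on $W$ we have $\zeta=1$, $\nabla\zeta=0$. So $\mu$-a.e. on $W$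
$$\mathrm{div}_\tau X_m=\varphi_m'(f)|\nabla^\tau f|^2+\varphi_m(f)\,\mathrm{div}_\tau\nabla f,\qquad \mathrm{div}_\tau\nabla f=-\big(\Delta w-D^2w(\nu',\nu')\big),$$
and $\mathrm{div}_\tau X_m=0$ elsewhere on $K$. Dominated convergence in (1) gives (3).

**Step 2: absorbing the Hessian term, (4).** The purpose is to bound $\nu'$ by $\nabla w$ and $\nabla^\tau f$. Let $N=\nabla f/|\nabla f|$; here $|\nabla f|=\sqrt{1+|\nabla w|^2}\in[1,\sqrt2]$ on $W$. Both $|\nu-(\nu\cdot N)N|$ and $|N^\tau|$ equal $\sqrt{1-(\nu\cdot N)^2}$, so $|\nu-(\nu\cdot N)N|=|N^\tau|\le|\nabla^\tau f|$. The horizontal part of $N$ has norm at most $|\nabla w|$. Hence $|\nu'|\le|\nabla^\tau f|+|\nabla w|$ and $|\nu'|^2\le2|\nabla w|^2+2|\nabla^\tau f|^2$. Since $2L\varphi\le\frac12$,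
$$\int\varphi D^2w(\nu',\nu')\,d\mu\le\int2L\varphi|\nabla w|^2d\mu+\tfrac12I,$$
and (3) becomes (4).

**Step 3: the norm of $\varphi$, (5).** The purpose is to control $\varphi$ by $I$. Apply (2) to $\zeta\varphi_m(f)$, let $m\to\infty$, and use the Cauchy–Schwarz and Hölder inequalities:
$$\|\varphi\|_{n'}\le C_n\int_W|\nabla^\tau f|\,d\mu+C_n\varepsilon\|\varphi\|_{n'}\le C_n\mu(W)^{1/2}I^{1/2}+\tfrac12\|\varphi\|_{n'}.$$

**Step 4: the square of $\varepsilon$, (6).** The purpose is to spend part of $I$ on the right side of (4). That right side is at most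
$$\sqrt2\int|h|\varphi\,d\mu\le\sqrt2\,\varepsilon\|\varphi\|_{n'}\le2\sqrt2\,C_n\varepsilon\,\mu(W)^{1/2}I^{1/2}\le\tfrac14I+8C_n^2\varepsilon^2\mu(W).\qquad\square$$

As a check of (3), let $E$ be the unit ball centered at $e$, $w=0$, and $b$ small. The cap is the bottom of the sphere, close to the disc $|p'|<s$, $s^2=2b$; there $h=n$ and $\nabla f\cdot\nu\approx-1$. To leading order $I\approx\int_{|p'|<s}|p'|^2=\frac{n\omega_ns^{n+2}}{n+2}$, and $-\int h\varphi\nabla f\cdot\nu\approx n\int_{|p'|<s}(b-\frac{|p'|^2}2)=n\,\omega_ns^n\frac{2b}{n+2}$. These agree.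

Inequality (6) is a quantitative maximum principle. If $\varepsilon=0$ and $\Delta w-2L|\nabla w|^2>0$ on $W$, it says $\int\varphi\,d\mu=0$: no mass dips below a strictly subharmonic graph. In general the dipping mass is controlled by $\varepsilon^2$, the *square* of the local $L^n$ norm of the curvature. That square is what we shall need.

## 2. Domains whose $k$-th mean curvature is almost constant

For an open set $\Omega$ whose boundary is a closed embedded $C^2$ hypersurface, lying locally on one side of it, let $\kappa_{\Omega,1}\le\dots\le\kappa_{\Omega,n}$ be the principal curvatures with respect to the exterior normal (positive for balls), let $H_{\Omega,k}$ be their $k$-th elementary symmetric function, and let $|A_\Omega|=(\sum\kappa_{\Omega,i}^2)^{1/2}$. So $H_{\Omega,1}$ is the mean curvature. For a ball of radius $\rho$, $H_k=\binom nk\rho^{-k}$. Write $u^\pm=\max\{\pm u,0\}$.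

Must a domain with almost constant $H_k$ be close to a union of equal balls? Fix $k\in\{2,\dots,n\}$ and bounded open sets $\Omega_\ell$ with $C^2$ boundary such that

* (a) $\Omega_\ell\subseteq B_R(0)$ for some $R>0$ and all $\ell$;
* (b) $\lim_\ell\int_{\partial\Omega_\ell}(H_{\Omega_\ell,i})^-d\mathcal H^n=0$ for $1\le i\le k-1$;
* (c) $\sup_\ell\int_{\partial\Omega_\ell}|A_{\Omega_\ell}|^nd\mathcal H^n<\infty$.

Suppose $\Omega_\ell\to\Omega$ in volume and perimeter, that is, $|\Omega_\ell\triangle\Omega|\to0$ and $\mathcal H^n(\partial\Omega_\ell)\to\mathcal H^n(\partial^*\Omega)$, where $\Omega$ has finite perimeter and $|\Omega|>0$. Suppose also $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,k}-\lambda|\,d\mathcal H^n\to0$ for some $\lambda\in\mathbb R$.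

The problem comes from Mario Santilli, "Finite total curvature and soap bubbles with almost constant higher-order mean curvature", arXiv:2308.11253 (2023). The theorem recorded there assumes in addition that, for some $M>0$,
$$\lim_{\ell\to\infty}\mathcal H^n(\{x\in\partial\Omega_\ell:H_{\Omega_\ell,1}(x)\ge M\})=0,\tag{$\ast$}$$
and concludes that $\Omega$ is a.e. a finite union of closed balls of one radius $\rho=\frac{(n+1)|\Omega|}{\mathcal H^n(\partial^*\Omega)}$ with disjoint interiors, and $\lambda=\binom nk\rho^{-k}$. The conjecture is that $(\ast)$ can be completely removed. Note what (c) gives by Chebyshev's inequality: the measure in $(\ast)$ is at most $CM^{-n}$, small for large $M$, but for fixed $M$ nothing yet makes it tend to $0$. The conjecture is true.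

**Theorem 2.** Let $n\ge2$, $2\le k\le n$, and let $\Omega_\ell$ be bounded open sets with $C^2$ boundary satisfying (a), (b) and

* (c′) $\sup_\ell\int_{\partial\Omega_\ell}\big((H_{\Omega_\ell,1})^+\big)^nd\mathcal H^n<\infty$ (implied by (c), as $|H_1|\le\sqrt n|A|$).

Suppose $\Omega_\ell\to\Omega$ in volume and perimeter, $|\Omega|>0$, and $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,k}-\lambda|\,d\mathcal H^n\to0$ for some $\lambda\in\mathbb R$. Then $\Omega$ is a.e. equal to a finite union of closed balls of the same radius $\rho$ with disjoint interiors, $\rho=\frac{(n+1)|\Omega|}{\mathcal H^n(\partial^*\Omega)}$, and $\lambda=\binom nk\rho^{-k}$. Moreover $\int_{\partial\Omega_\ell}|H_{\Omega_\ell,j}-\binom nj\rho^{-j}|\,d\mathcal H^n\to0$ for $1\le j\le k$. Under (c) the latter convergence holds in $L^p$ for $j\le k$, $j<n$, $1\le p<n/j$. Conversely, every finite nonempty union of closed balls of equal radius with disjoint interiors is such a limit, for every $k$.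

The case $j=1$ shows that $(\ast)$ is automatic: since $H_1\to n/\rho$ in $L^1$, it holds for every $M>n/\rho$.

**Theorem 3 (Heintze–Karcher inequality with $L^n$ curvature).** Let $n\ge2$, and let $E\subset\mathbb R^{n+1}$ be bounded, of finite perimeter, $|E|>0$. Suppose there are $\alpha>0$ and $h\in L^n(\mu)$ with $h\ge n\alpha$ $\mu$-a.e. satisfying (1). Then $(n+1)|E|\le\alpha^{-1}P(E)$. If equality holds, then $E$ is a.e. equal to a finite union of disjoint open balls of radius $1/\alpha$; conversely, such unions satisfy (1) with $h=n\alpha$, and equality.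

The caps of Section 1 serve to prove Theorem 3. They are used three times, with three barriers $w$: to show that a contact point has a single contact direction (Lemma 8), that no volume is swept from an $\mathcal H^n$-null part of the boundary (Lemma 9), and that a graph touching $K$ feels $h$ at the point (Lemma 10).

## 3. One smooth domain: Minkowski identities, sweeping by normals, and a vanishing hole

Put $\sigma_j=\binom nj^{-1}H_j$ and $\sigma_0=1$.

**Lemma 4 (Minkowski identities).** If $D$ is a bounded open set with $C^2$ boundary $\Sigma$ and exterior normal $\nu$, then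
$$\int_\Sigma\sigma_{j-1}\,d\mathcal H^n=\int_\Sigma\sigma_j\,x\cdot\nu\,d\mathcal H^n,\qquad1\le j\le n.\tag{7}$$

*Proof.* We compute the volume of a slightly enlarged domain in two ways. For small $\delta>0$ the map $(x,s)\mapsto x+s\nu(x)$ is a $C^1$ diffeomorphism of $\Sigma\times(-\delta,\delta)$ onto a neighborhood of $\Sigma$. Since $d\nu$ has eigenvalues $\kappa_i$, its Jacobian is $\prod_i(1+s\kappa_i)=\sum_jH_js^j>0$. For $0<s<\delta$ let $D_s=D\cup\{x+t\nu(x):x\in\Sigma,\ 0\le t<s\}$. Its boundary $\{x+s\nu(x)\}$ is $C^1$ with exterior normal $\nu(x)$ at $x+s\nu(x)$, because $(\mathrm{Id}+s\,d\nu)T_x\Sigma=T_x\Sigma$. The divergence theorem for the position field on $D_s$ gives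
$$\int_\Sigma(x\cdot\nu+s)\sum_jH_js^j\,d\mathcal H^n=(n+1)|D_s|=(n+1)|D|+(n+1)\sum_j\frac{s^{j+1}}{j+1}\int_\Sigma H_j\,d\mathcal H^n.$$
Comparing coefficients of $s^j$, $1\le j\le n$: $\int H_j\,x\cdot\nu+\int H_{j-1}=\frac{n+1}j\int H_{j-1}$, i.e. $\int H_j\,x\cdot\nu=\frac{n+1-j}j\int H_{j-1}$. Since $\binom nj=\binom n{j-1}\frac{n+1-j}j$, this is (7). $\square$

**Sweeping.** Let $D$ be as in Lemma 4 with $H_1\ge n\alpha>0$ everywhere. Each $y\in D$ is $x-t\nu(x)$ with $x$ a nearest boundary point and $t$ the distance. The ball $B_t(y)\subset D$ touches at $x$, so $\kappa_i(x)\le1/t$. By the area formula and the inequality of the arithmetic and geometric means,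
$$|D|\le\int_\Sigma\int_0^{1/\kappa_n}\prod_i(1-t\kappa_i)\,dt\,d\mathcal H^n\le\int_\Sigma\int_0^{n/H_1}\Big(1-\frac{tH_1}n\Big)^ndt\,d\mathcal H^n=\int_\Sigma\frac{n}{(n+1)H_1}d\mathcal H^n\le\frac{P(D)}{(n+1)\alpha};\tag{8}$$
here $1/\kappa_n\le n/H_1$ because $H_1/n\le\kappa_n$.

**The case $n=k=2$, $H_2$ exactly constant.** Let $H_2=\sigma_2=\alpha^2>0$ and $H_1\ge0$. Then $\sigma_1\ge\sqrt{\sigma_2}=\alpha$, so $H_1\ge2\alpha$ and (8) gives $3|D|\le P/\alpha$. By (7), $\alpha P\le\int\sigma_1=\alpha^2\int x\cdot\nu=3\alpha^2|D|$, so $3|D|\ge P/\alpha$. Equality holds throughout, so $\sigma_1=\alpha=\sqrt{\sigma_2}$ and both curvatures equal $\alpha$. Then $\nu-\alpha x$ is locally constant on $\Sigma$, every component of $\Sigma$ is a sphere of radius $1/\alpha$ curved towards $D$, and $D$ is a union of disjoint balls.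

**Where this stops for a sequence.** The sensible plan is to repeat the argument on $\Omega_\ell$ with small errors. The Minkowski half survives. The sweeping half needs $H_1\ge n\alpha-\delta$ everywhere, whereas the hypotheses can give it only off a bad set of small area. The volume swept from the bad set is bounded by $C\int_{\rm bad}(1+|A|)^n$, and (c) does not make this small. It really need not be small. Let $k<n$ and
$$\Omega_\ell=B_1\setminus\overline B_{r_\ell},\qquad r_\ell\to0.$$
On the inner sphere all curvatures are $-1/r_\ell$ and the area is a constant times $r_\ell^n$. So $\int(H_i)^-\le Cr_\ell^{n-i}\to0$ for $i<k$. The inner sphere contributes a fixed constant to $\int|A|^n$. Also $\int|H_k-\binom nk|\le C(r_\ell^{-k}+1)r_\ell^n\to0$. All hypotheses hold, with limit $B_1$. But every point with $r_\ell<|y|<\frac{1+r_\ell}2$ has its nearest boundary point on the inner sphere: a set of area tending to $0$ sweeps volume tending to $2^{-n-1}|B_1|$.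

In the limit $\Omega=B_1$ the hole is gone. So we pass to the limit *first* and sweep *afterwards*. The price is that the limit carries only an $L^n$ function $h$. We must show that null sets sweep no volume in the limit, and give $h(x)$ a pointwise meaning at the points from which volume is swept.

## 4. From the sequence to a limit with curvature in $L^n$

We prove Theorem 2, assuming Theorem 3. Write $\mu_\ell=\mathcal H^n\llcorner\partial\Omega_\ell$, $\nu_\ell$ for its exterior normal, $\sigma_j,H_j$ for the functions of $\Omega_\ell$, $P=P(\Omega)$ and $\mu,\nu$ for the data of $\Omega$. By the isoperimetric inequality $P>0$; and $\mu_\ell(\mathbb R^{n+1})\to P$. On $\partial\Omega_\ell$ we have $|x\cdot\nu_\ell|\le R$, and $\int x\cdot\nu_\ell\,d\mu_\ell=(n+1)|\Omega_\ell|$. With $\lambda'=\lambda/\binom nk$, (7) gives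
$$\int\sigma_{k-1}\,d\mu_\ell=\int\sigma_k\,x\cdot\nu_\ell\,d\mu_\ell\to\lambda'(n+1)|\Omega|.\tag{9}$$

**Step 1: $\lambda>0$.** The purpose is to have a candidate radius. Suppose $\lambda\le0$. By (b), $\int\sigma_{k-1}^-d\mu_\ell\to0$, so the limit in (9) is $\ge0$; being also $\le0$, it is $0$. Hence $\int|\sigma_{k-1}|d\mu_\ell=\int\sigma_{k-1}d\mu_\ell+2\int\sigma_{k-1}^-d\mu_\ell\to0$. If $\int|\sigma_j|d\mu_\ell\to0$ with $2\le j\le k-1$, then $\int\sigma_{j-1}d\mu_\ell=\int\sigma_j\,x\cdot\nu_\ell d\mu_\ell\to0$, and again by (b) $\int|\sigma_{j-1}|d\mu_\ell\to0$. Descending, $\int|\sigma_1|d\mu_\ell\to0$, and then $\mu_\ell(\mathbb R^{n+1})=\int\sigma_1\,x\cdot\nu_\ell\,d\mu_\ell\to0$, contradicting $P>0$. Define $\alpha>0$ by $\alpha^k=\lambda'$ and $\rho=1/\alpha$, so $\lambda=\binom nk\rho^{-k}$.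

**Step 2: an algebraic lemma.** The purpose is to bound the lower $\sigma_i$ from below where $\sigma_j\approx\alpha^j$.

**Lemma 5.** Let $2\le j\le n$ and $M,\delta>0$. There is $\varepsilon>0$ such that if $\kappa\in\mathbb R^n$, $\sigma_i(\kappa)\ge-\varepsilon$ for $1\le i\le j-1$, $|\sigma_j(\kappa)-\alpha^j|\le\varepsilon$ and $H_1(\kappa)\le M$, then $\sigma_i(\kappa)\ge\alpha^i-\delta$ for $1\le i\le j-1$.

*Proof.* Otherwise there are counterexamples $\kappa^m$ with $\varepsilon=1/m$. Since $|\kappa^m|^2=H_1^2-2H_2$, $H_1\in[-n/m,M]$, and $H_2$ is bounded below, the sequence is bounded. A limit point $\kappa$ satisfies $\sigma_i(\kappa)\ge0$ for $i<j$, $\sigma_j(\kappa)=\alpha^j$, and $\sigma_i(\kappa)\le\alpha^i-\delta$ for some $1\le i<j$. For $s>0$ and $i\le j$,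
$$\sigma_i(\kappa+s(1,\dots,1))=\sum_{l\le i}\binom ils^{i-l}\sigma_l(\kappa)>0.$$
(The coefficient of $H_l$ in $H_i$ is $\binom{n-l}{i-l}s^{i-l}$, and $\binom{n-l}{i-l}\binom nl=\binom ni\binom il$.) Newton's inequalities $\sigma_{i-1}\sigma_{i+1}\le\sigma_i^2$, with $\sigma_1,\dots,\sigma_j>0$, give $\sigma_{i+1}\le\sigma_i^{(i+1)/i}$ for $1\le i<j$ by induction. For $i=1$ this is $\sigma_2\le\sigma_1^2$. If $\sigma_i\le\sigma_{i-1}^{i/(i-1)}$, then $\sigma_{i+1}\le\sigma_i^2/\sigma_{i-1}\le\sigma_i^{2-(i-1)/i}=\sigma_i^{(i+1)/i}$. So $\sigma_i^{1/i}$ decreases in $i$ up to $j$, that is, $\sigma_i\ge\sigma_j^{i/j}$ at $\kappa+s(1,\dots,1)$ (Maclaurin's inequalities). Let $s\downarrow0$: $\sigma_i(\kappa)\ge\sigma_j(\kappa)^{i/j}=\alpha^i$, a contradiction. $\square$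

**Step 3: one-sided $L^1$ bounds.** The purpose is to turn Lemma 5 into integrals: *if $2\le j\le k$ and $\int|\sigma_j-\alpha^j|d\mu_\ell\to0$, then $\int(\sigma_i-\alpha^i)^-d\mu_\ell\to0$ for $1\le i\le j-1$.* Given $M\ge1$ and $\delta>0$, take $\varepsilon$ from Lemma 5. The set $S_\ell$ where some $\sigma_i<-\varepsilon$ $(1\le i<j)$ or $|\sigma_j-\alpha^j|>\varepsilon$ has $\mu_\ell(S_\ell)\to0$, by Chebyshev and (b). By (c′), $\mu_\ell(\{H_1>M\})\le C/M$ with $C$ independent of $\ell,M$. Off these sets $\sigma_i\ge\alpha^i-\delta$; everywhere $(\sigma_i-\alpha^i)^-\le\alpha^i+\sigma_i^-$. Hence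
$$\int(\sigma_i-\alpha^i)^-d\mu_\ell\le\delta\mu_\ell(\mathbb R^{n+1})+\alpha^i\big(\mu_\ell(S_\ell)+C/M\big)+\int\sigma_i^-d\mu_\ell,$$
with limsup at most $\delta P+\alpha^iC/M$. Let $\delta\to0$, $M\to\infty$.

Taking $j=k$ (with $i=k-1$ and $i=1$) and (9), $\alpha^k(n+1)|\Omega|=\lim\int\sigma_{k-1}d\mu_\ell\ge\alpha^{k-1}P$. So
$$(n+1)|\Omega|\ge\rho P\qquad\text{and}\qquad\int(H_1-n\alpha)^-d\mu_\ell\to0.\tag{10}$$

**Step 4: the limit satisfies (1).** The purpose is to produce $h$. We have $D\chi_{\Omega_\ell}=-\nu_\ell\mu_\ell$. Since $\chi_{\Omega_\ell}\to\chi_\Omega$ in $L^1$ with convergence of perimeters, $\nu_\ell\mu_\ell\rightharpoonup\nu\mu$ weakly*, and Reshetnyak's continuity theorem [AFP, Theorem 2.39] gives $\int F(x,\nu_\ell)d\mu_\ell\to\int F(x,\nu)d\mu$ for every bounded continuous $F$ on $\mathbb R^{n+1}\times S^n$.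

By (10), $\int H_1^-d\mu_\ell\to0$. By (c′), for $\psi\in C_c$, $|\int\psi H_1^+d\mu_\ell|\le C(\int|\psi|^{n'}d\mu_\ell)^{1/n'}\to C\|\psi\|_{L^{n'}(\mu)}$. So along a subsequence $H_1\mu_\ell$ converges weakly* to a measure bounded in this sense. As $C_c$ is dense in $L^{n'}(\mu)$, duality shows that it is $h\mu$ with $h\in L^n(\mu)$. For $\psi\ge0$, (10) gives $\int\psi h\,d\mu\ge n\alpha\int\psi\,d\mu$, so $h\ge n\alpha$.

Let $X\in C^1_c$. On $\partial\Omega_\ell$, $\int(\mathrm{div}X-\nu_\ell\cdot DX\nu_\ell)d\mu_\ell=\int H_1X\cdot\nu_\ell\,d\mu_\ell$. The left side tends to $\int\mathrm{div}_\tau X\,d\mu$ by Reshetnyak's theorem. On the right a weakly convergent factor meets $\nu_\ell$, so we freeze the normal. Given $\eta>0$, choose a continuous compactly supported field $Y$ with $\int|Y-\nu|^{n'}d\mu<\eta$. By Reshetnyak's theorem $\int|Y-\nu_\ell|^{n'}d\mu_\ell<\eta$ for large $\ell$, so by Hölder $|\int H_1^+X\cdot(\nu_\ell-Y)d\mu_\ell|\le C\|X\|_\infty\eta^{1/n'}$, and likewise $|\int hX\cdot(\nu-Y)d\mu|\le C\|X\|_\infty\eta^{1/n'}$.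 The terms with $H_1^-$ tend to $0$, since $Y$ is bounded, and $\int H_1X\cdot Y\,d\mu_\ell\to\int hX\cdot Y\,d\mu$. As $\eta$ is arbitrary, the right side tends to $\int hX\cdot\nu\,d\mu$. So (1) holds for $E=\Omega$, which after a change on a null set lies in $B_R$.

Under $(\ast)$ one would get more. The part of $\int\psi H_1^+d\mu_\ell$ over $\{H_1\ge M\}$ is at most $C\|\psi\|_\infty\,\mu_\ell(\{H_1\ge M\})^{1/n'}\to0$, so $h\le M$. Without $(\ast)$ we have only $h\in L^n$, and $\int|h|^nd\mu$ does not change under dilations of space.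

**Step 5: conclusion.** The purpose is to collide two inequalities. Theorem 3 gives $(n+1)|\Omega|\le\rho P$; with (10), equality holds. So $\Omega$ is a.e. a finite union of disjoint open balls of radius $\rho=(n+1)|\Omega|/P$, hence a.e. the union of their closures, and $\lambda=\binom nk\rho^{-k}$.

**Step 6: the remaining claims.** The purpose is convergence of the lower $H_j$, and the converse. If $\sigma_j\to\alpha^j$ in $L^1$ with $2\le j\le k$, then $\int\sigma_{j-1}d\mu_\ell=\int\sigma_j\,x\cdot\nu_\ell\,d\mu_\ell\to\alpha^j(n+1)|\Omega|=\alpha^{j-1}P$. Together with Step 3,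
$$\int|\sigma_{j-1}-\alpha^{j-1}|d\mu_\ell=\int(\sigma_{j-1}-\alpha^{j-1})d\mu_\ell+2\int(\sigma_{j-1}-\alpha^{j-1})^-d\mu_\ell\to0.$$
Descend from $j=k$. Under (c), $|H_j|\le C|A|^j$ is bounded in $L^{n/j}$, and for $j<n$ interpolation with the $L^1$ convergence gives $L^p$ convergence for $1\le p<n/j$. For the converse, shrink the balls concentrically to radius $(1-\frac1{\ell+1})\rho$. Their closures are disjoint, all curvatures are one constant tending to $1/\rho$, so (a), (b), (c) and the convergence of $H_k$ are immediate. Volume and perimeter converge because closed balls with disjoint interiors meet pairwise in at most one point. This proves Theorem 2, given Theorem 3. $\square$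

## 5. Mass near every point of the support, and an open representative

From here on $E,h,\alpha$ are as in Theorem 3, $\mu,\nu$ are the data of $E$, $K=\mathrm{spt}\,\mu$, $P=P(E)$, $\rho=1/\alpha$, and a Borel representative of $h$ is fixed.

**Step 1: a uniform scale.** The purpose is to make $C_n\varepsilon\le\frac12$ available. Since $\mu$ has no atoms and $K$ is compact, $\sup_x\mu(B_r(x))\to0$ as $r\to0$; otherwise balls of fixed mass would shrink to an atom. By absolute continuity of the integral there is $r_0\in(0,1)$ with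
$$C_n\|h\|_{L^n(\mu\llcorner B_r(x))}\le\tfrac12\qquad\text{for all }x\text{ and }r\le r_0.\tag{11}$$

**Lemma 6.** There is $c_1>0$ such that
$$\mu(B_r(x))\ge c_1r^n\qquad(x\in K,\ 0<r\le r_0).\tag{12}$$

*Proof.* Test (2) with cutoffs. Let $m(r)=\mu(B_r(x))>0$, $0<\varepsilon<r<r_0$ and $\varphi=g(|p-x|)$ with $g\in C^1$, $g=1$ on $[0,r-\varepsilon]$, $g=0$ on $[r,\infty)$, $-\frac{1+\varepsilon}\varepsilon\le g'\le0$. By Hölder and (11), $C_n\int|h|\varphi\,d\mu\le\frac12\|\varphi\|_{n'}$, so
$$\tfrac12m(r-\varepsilon)^{1/n'}\le\tfrac12\|\varphi\|_{n'}\le C_n\tfrac{1+\varepsilon}\varepsilon\big(m(r)-m(r-\varepsilon)\big).$$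
As $\varepsilon\to0$: $\frac12m^{1/n'}\le C_nm'$, i.e. $(m^{1/n})'\ge\frac1{2nC_n}$, for a.e. $r<r_0$. The function $m^{1/n}$ is monotone, so it is at least the integral of its a.e. derivative, which gives (12) with $c_1=(2nC_n)^{-n}$; $r=r_0$ follows by left continuity. $\square$

**Step 2: an open representative.** The purpose is to replace $E$ by an open set with topological boundary $K$. By (12) and the density comparison theorem [AFP, Theorem 2.56], $\mathcal H^n(K\setminus\partial^*E)\le C\mu(K\setminus\partial^*E)=0$. Since $\partial^*E\subset K$, $\mathcal H^n(K)=P$ and $|K|=0$. On each component of $\mathbb R^{n+1}\setminus K$, $D\chi_E=0$, so $\chi_E$ is a.e. constant. Let $\Omega$ be the union of the components on which it is $1$. This is a bounded open set with $|\Omega\triangle E|=0$. A point off $K$ lies in an open component which is in $\Omega$ or disjoint from it, so $\partial\Omega\subset K$. Near a point of $K$ both $E$ and its complement have positive measure, and $K\cap\Omega=\emptyset$,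 so $K\subset\partial\Omega$. Thus $\partial\Omega=K$.

Let $d=\mathrm{dist}(\cdot,K)$. If $B_s(x-s\omega)\subset\Omega$ with $|\omega|=1$, then every $p\in K$ has $|p-x+s\omega|\ge s$; squaring,
$$(p-x)\cdot\omega\ge-\frac{|p-x|^2}{2s}\qquad(p\in K).\tag{13}$$
If moreover $x\in K$, we call $x$ a contact point with contact direction $\omega$. For $y\in\Omega$ the ball $B_{d(y)}(y)$ is connected and misses $K=\partial\Omega$, so it lies in $\Omega$. Its center is reached from a nearest point $x$ by going back along a contact direction.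

**Definition (nearest-point map).** Let $\mathcal U\subset\Omega$ be the Borel set, of full measure by Rademacher's theorem, where $d$ is differentiable. If $y\in\mathcal U$ and $x\in K$ is nearest, $d$ falls at unit rate along the segment from $y$ to $x$. As $|\nabla d|\le1$, $\nabla d(y)=(y-x)/d(y)$. So $x$ is unique. Put $\xi(y)=x=y-d(y)\nabla d(y)$, a Borel map on $\mathcal U$. For $\Omega=B_\rho$ and $y\ne0$, $\xi(y)=\rho y/|y|$.

**Remark 7.** If the contact direction were a Lipschitz function $N$ on the contact set, then $(x,t)\mapsto x-tN(x)$ would be Lipschitz and null sets would sweep null volume. Here we shall only know that $N$ is continuous. The next two sections replace the Lipschitz bound.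

## 6. A contact point has one contact direction

**Lemma 8.** If $x\in K$ and $B_s(x-s\nu_i)\subset\Omega$ for unit vectors $\nu_1,\nu_2$, then $\nu_2=\pm\nu_1$.

With two different directions $K$ lies, near $x$, in a wedge that opens upwards in one horizontal variable. We push a graph that is steeply convex in this variable into the wedge and let (6) show that the mass near $x$ decays too fast for (12).

**Step 1: the wedge.** The purpose is to remove the quadratic errors except in the direction of the edge. Suppose $\nu_2\ne\pm\nu_1$. Take $x=0$ and coordinates with $\nu_{1,2}=\cos\vartheta\,e\pm\sin\vartheta\,e_1$, $\vartheta\in(0,\frac\pi2)$, and $p'=(p_1,p'')$. Adding up (13) for both directions, on $K$: $z\ge|p_1|\tan\vartheta-C|p|^2$ with $C=\frac1{2s\cos\vartheta}$. Let $t=\min\{\frac14,\frac12\tan\vartheta\}$ and choose $0<r_1\le r_0$ with $Cr_1\le\frac12$ and $2Cr_1\le\frac12\tan\vartheta$. We claim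
$$z\ge t|p_1|-C_0|p''|^2\quad\text{on }K\cap B_{r_1},\qquad C_0=2C.\tag{14}$$
This is clear if $z\ge t|p_1|$. If $0\le z<t|p_1|$, then $z^2\le p_1^2$. If $z<0$, then $|z|\le C|p|^2\le Cr_1|p|\le\frac12|p|$, so $z^2\le p_1^2+|p''|^2$. In the last two cases $|p|^2\le2(p_1^2+|p''|^2)$, so $z\ge|p_1|(\tan\vartheta-2Cr_1)-2C|p''|^2$, which gives (14).

**Step 2: the barrier.** The purpose is to check the hypotheses of Proposition 1. Let $G=C_0+1$ and, for small $b>0$,
$$\Lambda=\frac{t^2}{4b},\qquad w=\tfrac\Lambda2p_1^2-G|p''|^2,\qquad U=B_{r_1}\cap\{|p_1|<t/\Lambda\}.$$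
On $K\cap U$, (14) and $\frac\Lambda2p_1^2\le\frac t2|p_1|$ give $f=z-w\ge\frac t2|p_1|+|p''|^2\ge0$. On $W=\{f<b\}$ therefore
$$|p_1|<\tfrac{2b}t=\tfrac t{2\Lambda},\qquad|p''|^2<b,\qquad-C_0b\le z<b+\tfrac\Lambda2p_1^2\le\tfrac32b.$$
So $\overline W\subset U$ for small $b$. Also $T\le b$; $L=\Lambda$ for small $b$; $2LT\le\frac{t^2}2\le\frac12$; $|\nabla w|\le\frac t2+2G\sqrt b\le\frac14$ on $W$; and $\Delta w-2L|\nabla w|^2\ge\Lambda-2G(n-1)-\frac\Lambda8\ge\frac\Lambda2$. Finally $C_n\varepsilon\le\frac12$ by (11), as $W\subset B_{r_0}$.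

**Step 3: iteration.** The purpose is to compare the mass at heights $b$ and $\eta b$. Let
$$E_b=\{p\in K\cap B_{r_1}:|p_1|<2b/t,\ |p''|^2<b,\ z<2b\},\qquad\eta=\frac1{2(2+G)}.$$
Then $W\subset E_b$. On $E_{\eta b}$, $f\le z+G|p''|^2<(2+G)\eta b=\frac b2$, and $|p_1|<2\eta b/t<t/\Lambda$. So $E_{\eta b}\subset W$ and $\varphi\ge\frac b2$ there. By (6), $\frac\Lambda2\cdot\frac b2\,\mu(E_{\eta b})\le8C_n^2\varepsilon_b^2\mu(E_b)$ with $\varepsilon_b=\|h\|_{L^n(\mu\llcorner E_b)}$; as $\Lambda b=t^2/4$,
$$\mu(E_{\eta b})\le\frac{128C_n^2}{t^2}\,\varepsilon_b^2\,\mu(E_b).\tag{15}$$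
By (14), $z\ge-C_0b$ on $E_b$, so the sets $E_b$ shrink to $\{0\}$ and $\varepsilon_b\to0$. By (15), $\mu(E_{\eta^j})$ decays faster than any geometric sequence. But $K\cap B_b\subset E_b$ for small $b$, so $\mu(E_{\eta^j})\ge c_1\eta^{jn}$ by (12), a contradiction. $\square$

## 7. Null sets of the boundary sweep no volume

**Lemma 9.** If $X_0\subset K$ is Borel and $\mu(X_0)=0$, then $|\{y\in\mathcal U:\xi(y)\in X_0\}|=0$.

If $X_0$ swept volume, at some point $x$ of $X_0$ the contact directions would have to turn by an amount $a(r)$, over distance $r$, much larger than $r$ and than the local $L^n$ norm of $h$. A neighboring contact point then lifts $K$ by about $a(r)\,r$ on one side of $x$; a subharmonic barrier carries the lift back to $x$, and (6) turns this into a contradiction.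

**Step 1: reduction to a continuous direction field.** The purpose is to have a function $N$. It suffices, for each $s\in(0,1)$ and each closed $\mathcal C\subset S^n$ of diameter at most $\frac12$, to treat
$$Z=\Big\{y\in\mathcal U:\ d(y)\ge s,\ \frac{\xi(y)-y}{d(y)}\in\mathcal C\Big\},$$
because countably many such sets cover $\mathcal U$. The set $\{(x,\omega)\in K\times\mathcal C:B_s(x-s\omega)\subset\Omega\}$ is given by $x-s\omega\in\Omega$, $d(x-s\omega)\ge s$. It is compact, because a limit of such centers lies in $\overline\Omega$ at distance $\ge s$ from $K$, hence in $\overline\Omega\setminus K=\Omega$. By Lemma 8, antipodal directions being excluded by the diameter of $\mathcal C$, it is the graph of a function $N:X\to\mathcal C$ on a compact $X\subset K$; having compact graph, $N$ is continuous. For $y\in Z$ and $x=\xi(y)$, the ball $B_{d(y)}(y)\subset\Omega$ contains the ball of radius $s$ inside it that touches at $x$. So $x\in X$ and $y=x-d(y)N(x)$. Put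
$$a(x,r)=\sup\{|N(x_1)-N(x)|:x_1\in X,\ |x_1-x|\le r\}\qquad(x\in X),$$
nondecreasing in $r$, with $a(x,r)\to0$ as $r\to0$.

**Step 2: swept volume is controlled by the turning of $N$.** The purpose is to find a point with (17) below. Let $\tau(A)=|Z\cap\xi^{-1}(A)|$, a finite Borel measure concentrated on $X$. If $x\in X$, $y\in Z$ and $|\xi(y)-x|\le r$, then $|y-(x-d(y)N(x))|\le r+d(y)a(x,r)$, so $y$ is within $r+D_0a(x,r)$ of the segment $\{x-tN(x):s\le t\le D_0\}$, $D_0=1+\mathrm{diam}\,\Omega$. Hence for $r\le1$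
$$\tau(\overline B_r(x))\le C\big(r+a(x,r)\big)^n.\tag{16}$$
Suppose $\tau(X_0)>0$. Let $m_h=(1+|h|^n)\mu$, so $m_h(X_0)=0$. By Besicovitch's differentiation theorem $m_h(\overline B_r(x))/\tau(\overline B_r(x))$ has for $\tau$-a.e. $x$ a finite limit, whose $\tau$-integral over $X_0$ is at most $m_h(X_0)=0$. So the limit is $0$ at $\tau$-a.e. point of $X_0$. Fix such an $x\in X\cap X_0$, and take $x=0$, $N(0)=e$, $a(r)=a(0,r)$. By (12) and (16), $c_1r^n\le m_h(\overline B_r)\le o(1)(r+a(r))^n$, so $r=o(a(r))$; and then $\int_{\overline B_r}|h|^nd\mu\le o(1)a(r)^n$. Thus as $r\to0$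
$$\frac r{a(r)}\to0,\qquad a(r)\to0,\qquad\frac{\|h\|_{L^n(\mu\llcorner\overline B_r)}}{a(r)}\to0.\tag{17}$$

**Step 3: a good scale.** The purpose is a doubling property. Fix
$$\gamma_0=2^{-n-5},\quad c'=\tfrac12(3.5^{-n}-4^{-n}),\quad\theta=\min\{\tfrac14,\gamma_0c'\},\quad\Gamma=10,\quad\Theta=\Gamma/\theta.$$
Let $Q(r)=\{p\in K:|p|\le r,\ z\le a(r)r\}$ and $q(r)=\mu(Q(r))$; both $a$ and $q$ are nondecreasing. For small $r$, $r\le a(r)\le1$, so $Q(r)\supset K\cap B_{a(r)r}$, $q(r)\ge c_1r^{2n}$ and $a(r)q(r)\ge c_1r^{2n+1}$. Hence there are arbitrarily small $r$ with $a(\Gamma r)q(\Gamma r)\le\Theta^{2n+2}a(\theta r)q(\theta r)$. Otherwise $a(r/\Theta)q(r/\Theta)<\Theta^{-2n-2}a(r)q(r)$ for all small $r$, and iteration gives $a(r)q(r)=O(r^{2n+2})$ along a geometric sequence, which is impossible. At such $r$, by monotonicity of each factor,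
$$a(\Gamma r)\le\Theta^{2n+2}a(r),\qquad q(\Gamma r)\le\Theta^{2n+2}q(\theta r).\tag{18}$$
From now on $r$ is such a scale, as small as needed, $a=a(r)$, and $C,c>0$ do not depend on $r$. By (17) and (18), $\varepsilon_*:=\|h\|_{L^n(\mu\llcorner B_{\Gamma r})}=o(a)$.

**Step 4: a raised region.** The purpose is to exhibit a place where $K$ lies at height at least of order $ar$. Choose $x_*=(x_*',z_*)\in X$, $|x_*|\le r$, with $N_*=N(x_*)$ and $|N_*-e|\ge a/2$. Write $N_*=(N_*',N_*^z)$. Since $|N_*-e|\le\frac12$, $N_*^z=1-\frac12|N_*-e|^2\ge\frac12$, and $|N_*'|^2=|N_*-e|^2\,\frac{1+N_*^z}2\ge\frac{a^2}{16}$. By (13) at $0$, $z\ge-\frac{|p|^2}{2s}$ on $K$, so $z_*\ge-\frac{r^2}{2s}$. By (13) at $x_*$, for $p\in K$ with $|p|\le\Gamma r$,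
$$z\ge-v\cdot(p'-x_*')-Cr^2,\qquad v=N_*'/N_*^z,\quad|v|\ge\tfrac a4.$$
Put $\omega=-v/|v|$ and $p_0'=x_*'+2r\omega$, so $r\le|p_0'|\le3r$. If $|p'-p_0'|\le r$, then $\omega\cdot(p'-x_*')\ge r$. Since $r=o(a)$,
$$p\in K,\ |p|\le\Gamma r,\ |p'-p_0'|\le r\quad\Longrightarrow\quad z\ge\tfrac{ar}4-Cr^2\ge\tfrac{ar}8.\tag{19}$$

**Step 5: the barrier.** The purpose is a strictly subharmonic graph, low where (19) holds, below $K$ far away, positive near $0$. Let $\hat p=(p'-p_0')/r$ and
$$w=\gamma_0\,ar\,(|\hat p|^{-n}-4^{-n}),\qquad U=\{|p|<\Gamma r,\ |\hat p|>\tfrac12\},\qquad b=0,$$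
so $W=\{p\in K\cap U:z<w\}$ and $\varphi=(w-z)_+$. On $K\cap U$:

* if $\frac12<|\hat p|\le1$, then $w\le\gamma_02^nar=\frac{ar}{32}<z$ by (19);
* if $|\hat p|\ge5$, then $w\le-\gamma_0ar(4^{-n}-5^{-n})<-\frac{\Gamma^2r^2}{2s}\le z$ by (17).

So $W\subset\{1<|\hat p|<5\}$. There $|p'|<8r$ and $-\frac{\Gamma^2r^2}{2s}\le z<w\le\gamma_0ar$. Hence $|p|<9r$, $\overline W\subset U$, and $W\subset Q(\Gamma r)$. In $\mathbb R^n$, $\Delta|\hat p|^{-n}=2n|\hat p|^{-n-2}$. So on $W$: $|\nabla w|\le Ca\le1$, $\|D^2w\|\le Ca/r$, $\Delta w=2n\gamma_0\frac ar|\hat p|^{-n-2}\ge c\frac ar$, $T\le ar$. Thus $2LT\le Ca^2\le\frac12$, $\Delta w-2L|\nabla w|^2\ge\frac c2\frac ar$, and $C_n\varepsilon\le C_n\varepsilon_*\le\frac12$.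

**Step 6: contradiction.** The purpose is to compare powers of $a$. By (6) and (18),
$$\frac c2\,\frac ar\int\varphi\,d\mu\le8C_n^2\varepsilon_*^2\mu(W)\le o(1)\,a^2q(\Gamma r)\le o(1)\,a^2q(\theta r).$$
On $Q(\theta r)$: $\frac12<1-\theta\le|\hat p|\le3+\theta\le3.5$, so $w\ge2\gamma_0c'ar$, while $z\le a(\theta r)\theta r\le\theta ar\le\gamma_0c'ar$. So $Q(\theta r)\subset W$ and $\varphi\ge\gamma_0c'ar$ there. Hence $\frac c2\gamma_0c'\,a^2q(\theta r)\le o(1)\,a^2q(\theta r)$ with $q(\theta r)>0$: a contradiction for small $r$. Both sides carry $a^2$. With $\varepsilon_*$ to the first power the right side would be only $o(a)\,q(\theta r)$, and there would be no contradiction. $\square$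

## 8. A graph that touches from inside sees the value of $h$

Let $\mathcal G$ be the set of $x\in\partial^*E$ with $n\alpha\le h(x)<\infty$ such that, as $r\to0$, $\mu(B_r(x))/r^n\to\omega_n$, the $\mu$-averages over $B_r(x)$ of $|\nu-\nu(x)|$ and of $|h-h(x)|$ tend to $0$, and those of $|h|^n$ stay bounded.

**Lemma 10.** $\mu(\mathbb R^{n+1}\setminus\mathcal G)=0$. If $x=0\in\mathcal G$ and, in some orthonormal coordinates, $\{z<w(p')\}\cap B_r\subset\Omega$ for some $r>0$, where $w$ is $C^2$ near $0$, $w(0)=0$, $\nabla w(0)=0$, then $-\Delta w(0)\ge h(0)$.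

For a smooth $K$ this is the comparison of two tangent graphs. Here $h$ controls only averages, so we compare on small caps, and need to know that the caps carry enough mass.

**Step 1: $\mathcal G$ has full measure.** The purpose is to allow Lemma 9 to be applied to its complement. The density condition holds at every point of $\partial^*E$ [AFP, Theorem 3.59]. By definition of $\partial^*E$ the averages of $\nu$ tend to the unit vector $\nu(x)$, so the averages of $|\nu-\nu(x)|^2=2-2\nu\cdot\nu(x)$ tend to $0$, hence those of $|\nu-\nu(x)|$ too. The other conditions hold $\mu$-a.e. by Lebesgue's differentiation theorem for $h$ and $|h|^n\in L^1(\mu)$.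

**Step 2: the caps.** The purpose is to set up Proposition 1. The blow-ups of $E$ at $0$ converge in $L^1_{\rm loc}$ to $\{p\cdot\nu(0)<0\}$ and contain, up to null sets, those of $\{z<w\}$, which converge to $\{z<0\}$. So $\nu(0)=e$. Suppose $-\Delta w(0)<h(0)$. For small $\eta>0$, $w_\eta=w-\eta|p'|^2$ satisfies $\Delta w_\eta(0)+h(0)\ge3\gamma>0$. Decrease $r$ so that $w$ has bounded second derivatives on $B_r$. On $K\cap B_r$ we have $z\ge w$, as $K\cap\Omega=\emptyset$, so $f=z-w_\eta\ge\eta|p'|^2$. Let $W_b=\{p\in K\cap B_r:f<b\}$, $b>0$ small, $U=B_r$. On $W_b$, $|p'|^2<b/\eta$ and $-C|p'|^2\le z<b+w_\eta\le Cb$. So $W_b\subset B_{C\sqrt b}$, $\overline{W_b}\subset B_r$, $T\le b$, $L\le C$, $|\nabla w_\eta|\le C\sqrt b$. As $0\in\mathcal G$, $\varepsilon_b:=\|h\|_{L^n(\mu\llcorner W_b)}\le C\mu(B_{C\sqrt b})^{1/n}\le C\sqrt b$. Proposition 1 applies.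

**Step 3: the caps are heavy.** The purpose is $\mu(W_b)\ge u_*b^{n/2}$ with $u_*>0$, for all small $b$. From (6), $I\le C(\varepsilon_b^2+b)\mu(W_b)\le Cb\,\mu(W_b)$. On $W_{b/2}$, $\varphi\ge b/2$, so (5) gives $\frac b2\mu(W_{b/2})^{1-1/n}\le C\sqrt b\,\mu(W_b)$. In terms of $u(b)=b^{-n/2}\mu(W_b)$ this is $u(b/2)\le C_4u(b)^{n/(n-1)}$. Choose $u_*>0$ with $C_4u_*^{1/(n-1)}\le2^{-n}$. If $u(b)\le u_*$ for some small $b$, then inductively $u(2^{-j}b)\le2^{-nj}u_*$. But $K\cap B_{b'/2}\subset W_{b'}$ for all small $b'$, since there $f\le\frac{b'}2+C|p'|^2<b'$. So (12) gives $u(b')\ge c\,(b')^{n/2}$, and for $b'=2^{-j}b$, $j\to\infty$, this is a contradiction.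

**Step 4: comparison.** The purpose is to contradict $-\Delta w(0)<h(0)$. In (4), write
$$-h\varphi\nabla f\cdot\nu=-h(0)\varphi-(h-h(0))\varphi\,\nabla f\cdot\nu-h(0)\varphi\,(\nabla f\cdot\nu-1),\qquad|\nabla f\cdot\nu-1|\le|\nabla w_\eta|+|\nu-\nu(0)|,$$
the bound because $\nabla f=e-\nabla w_\eta$ and $e=\nu(0)$. Since $\varphi\le b$, $W_b\subset B_{C\sqrt b}$, $\mu(B_{C\sqrt b})\le Cb^{n/2}$ and $0\in\mathcal G$, the last two terms integrate to $o(b^{1+n/2})$; so does $2L|\nabla w_\eta|^2\varphi=O(b^2)$ on $W_b$. Dropping $\frac12I\ge0$, $\int\varphi\,(\Delta w_\eta+h(0))\,d\mu\le o(b^{1+n/2})$. For small $b$ the bracket is at least $2\gamma$ on $W_b$, so $\int\varphi\,d\mu\le o(b^{1+n/2})$. But Step 3 gives $\int\varphi\,d\mu\ge\frac b2\mu(W_{b/2})\ge cb^{1+n/2}$, a contradiction. $\square$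

## 9. The Laplacian of the distance function

On a ball whose points have distance at least $\delta$ from $K$, each function $|\cdot-x|$, $x\in K$, has Hessian at most $\frac1\delta\mathrm{Id}$. So $d-\frac{|\cdot|^2}{2\delta}$ is concave there, being a minimum of concave functions; that is, $d$ is locally semiconcave in $\Omega$. Hence $D^2d$ is a matrix-valued Radon measure whose singular part $(D^2d)_s$ is negative semidefinite. By Alexandrov's theorem $d$ has a second-order expansion at a.e. point, whose Hessian is the density of the absolutely continuous part $(D^2d)_{ac}$. In the ball $B_\rho$, $d=\rho-|x|$ and $D^2d=-\frac1{|x|}(\mathrm{Id}-\frac{x\otimes x}{|x|^2})$. In the slab $\{|z|<1\}$, $d=1-|z|$ and $D^2d=-2\,e\otimes e\,\mathcal H^n\llcorner\{z=0\}$ is purely singular.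

**Lemma 11.** One has $d<\rho$ a.e. in $\Omega$, hence $d\le\rho$ in $\Omega$, and
$$-(\Delta d)_{ac}\ge\frac n{\rho-d}\quad\text{a.e. in }\Omega.\tag{20}$$

**Step 1: good points.** The purpose is to have the expansion of $d$ and a foot point in $\mathcal G$ together. By Lemma 9, applied to a Borel $\mu$-null subset of $K$ containing $K\setminus\mathcal G$, a.e. $y_0\in\Omega$ has $\xi(y_0)\in\mathcal G$ and a second-order expansion of $d$. Fix such a $y_0$; take $\xi(y_0)=0$, $y_0=-te$, $t=d(y_0)$. Then $\nabla d(y_0)=-e$. Let $S=D^2d(y_0)$. From $d\le|\cdot|$ with equality at $y_0$, $S\le\frac1t(\mathrm{Id}-e\otimes e)$. As $d$ is affine on the segment from $y_0$ to $0$, $S(e,e)=0$. So the nonnegative form $\frac1t(\mathrm{Id}-e\otimes e)-S$ vanishes at $e$, hence $Se=0$. Let $-\kappa_i$ be the eigenvalues of $S$ on $e^\perp$, with eigenvectors $e_i$; then $\kappa_i\ge-\frac1t$.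

**Step 2: a graph inside $\Omega$ touching at the foot point.** The purpose is to transport the level set of $d$ through $y_0$ to $K$ by an envelope of balls. Let $\eta>0$ and $\kappa_i^\eta=\kappa_i+\eta$, so $1+t\kappa_i^\eta>0$. For small $q'\in e^\perp$, $d(y_0+q')\ge\varrho(q'):=t-\frac12\sum\kappa_i^\eta q_i^2>0$, so $B_{\varrho(q')}(y_0+q')\subset\Omega$. Given small $p'$ take $q_i=\frac{p_i}{1+t\kappa_i^\eta}$, so $p_i-q_i=t\kappa_i^\eta q_i$. The top of this ball over $p'$ has height
$$-t+\sqrt{\varrho(q')^2-|p'-q'|^2}=-\tfrac12\sum\kappa_i^\eta q_i^2-\tfrac1{2t}|p'-q'|^2+O(|p'|^4)=-\tfrac12\sum\frac{\kappa_i^\eta}{1+t\kappa_i^\eta}p_i^2+O(|p'|^4),$$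
because $\kappa_i^\eta q_i^2+t(\kappa_i^\eta)^2q_i^2=\kappa_i^\eta(1+t\kappa_i^\eta)q_i^2$. Let $w=-\frac12\sum\frac{\kappa_i^\eta}{1+t\kappa_i^\eta}p_i^2-\eta|p'|^2$. For small $p'$, $w(p')$ is at most that height. So if $r<t$ is small, $|p|<r$ and $z<w(p')$, then $0<z+t<\sqrt{\varrho(q')^2-|p'-q'|^2}$ and $p\in B_{\varrho(q')}(y_0+q')$. Thus $\{z<w\}\cap B_r\subset\Omega$.

**Step 3: the inequality.** The purpose is to apply Lemma 10 and convexity. It gives $\sum\frac{\kappa_i^\eta}{1+t\kappa_i^\eta}+2n\eta\ge h(0)\ge n\alpha$. Let $\eta\downarrow0$. All terms are below $\frac1t$, and a term with $\kappa_i=-\frac1t$ would tend to $-\infty$. So $\kappa_i>-\frac1t$ for all $i$, and $\sum\frac{\kappa_i}{1+t\kappa_i}\ge n\alpha$. The function $\kappa\mapsto\frac\kappa{1+t\kappa}=\frac1t\big(1-\frac1{1+t\kappa}\big)$ is strictly concave on $(-\frac1t,\infty)$. With $\bar\kappa=\frac1n\sum\kappa_i=-\frac1n\mathrm{tr}\,S$,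
$$\frac{\bar\kappa}{1+t\bar\kappa}\ge\frac1n\sum_i\frac{\kappa_i}{1+t\kappa_i}\ge\alpha.\tag{21}$$
The left side is $<\frac1t$, so $t<\rho$; and solving, $\bar\kappa\ge\frac\alpha{1-\alpha t}=\frac1{\rho-t}$. This is (20); $d\le\rho$ follows by continuity. $\square$

## 10. One-sided Minkowski content and the inequality of Theorem 3

**Definition (Minkowski content).** The $n$-dimensional Minkowski content of a compact $K\subset\mathbb R^{n+1}$ is $\lim_{\varepsilon\to0}\frac{1}{2\varepsilon}|\{\mathrm{dist}(\cdot,K)<\varepsilon\}|$, if it exists. For the sphere of radius $r$ it is $\lim\frac{\omega_{n+1}}{2\varepsilon}\big((r+\varepsilon)^{n+1}-(r-\varepsilon)^{n+1}\big)=(n+1)\omega_{n+1}r^n$, the area.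

**Step 1: the inner layer has the right volume.** The purpose is
$$\lim_{\varepsilon\to0}\tfrac1\varepsilon|\{x\in\Omega:d(x)<\varepsilon\}|=P.\tag{22}$$
$K$ is compact and countably $\mathcal H^n$-rectifiable (it is $\partial^*E$ up to an $\mathcal H^n$-null set), $\mu\ll\mathcal H^n$, and by (12) $\mu(B_r(x))\ge\mu(B_{r_0r}(x))\ge c_1r_0^nr^n$ for $x\in K$, $0<r<1$. Under these conditions the Minkowski content exists and equals $\mathcal H^n(K)=P$ [AFP, Theorem 2.104]. By the coarea formula and $|\nabla d|=1$ a.e.,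
$$\tfrac1\varepsilon|\{x\in\Omega:d<\varepsilon\}|=\tfrac1\varepsilon\int_0^\varepsilon P(\{x\in\Omega:d>t\})\,dt.$$
As $\{x\in\Omega:d>t\}\to\Omega$ in $L^1$ for $t\to0$, lower semicontinuity of perimeter shows that the liminf is at least $P$. The same holds for $\mathbb R^{n+1}\setminus(\Omega\cup K)$, with perimeters in a large ball. Since $|K|=0$, the two layers together have volume $2\varepsilon P+o(\varepsilon)$. Each has liminf at least $P$ after division by $\varepsilon$, so each has limit $P$.

**Step 2: integrating the Laplacian.** The purpose is to turn (20) into a volume bound. Let $F(d)=\frac{\rho-d}{n+1}\ge0$. By (20) and $(\Delta d)_s\le0$,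
$$\beta:=-F(d)\,\Delta d-\tfrac n{n+1}\mathcal L^{n+1}\quad\text{on }\Omega$$
is a nonnegative Radon measure. Let $\zeta\ge0$ be Lipschitz with compact support in $\Omega$. By mollifying $g=F(d)\zeta$ one has $-\int g\,d(\Delta d)=\int\nabla d\cdot\nabla g\,dx$. Since $F'=-\frac1{n+1}$ and $|\nabla d|=1$ a.e.,
$$\int\zeta\,d\beta+\tfrac n{n+1}\int\zeta\,dx=-\tfrac1{n+1}\int\zeta\,dx+\int F(d)\nabla d\cdot\nabla\zeta\,dx,$$
that is,
$$\int\zeta\,dx+\int\zeta\,d\beta=\int F(d)\,\nabla d\cdot\nabla\zeta\,dx.\tag{23}$$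

**Step 3: the inequality.** The purpose is to let $\zeta\uparrow1$. Take $\zeta=\min\{\varepsilon^{-1}(d-\varepsilon^2)_+,1\}$ on $\Omega$; its support lies in $\{x\in\Omega:d\ge\varepsilon^2\}$, which is compact. With $F\le F(0)=\frac\rho{n+1}$,
$$|\{x\in\Omega:d\ge\varepsilon+\varepsilon^2\}|+\beta(\{d\ge\varepsilon+\varepsilon^2\})\le\frac{F(0)}\varepsilon|\{x\in\Omega:d<\varepsilon+\varepsilon^2\}|.$$
Let $\varepsilon\to0$ and use (22):
$$|\Omega|+\beta(\Omega)\le\frac\rho{n+1}P.\tag{24}$$
As $|\Omega|=|E|$ and $\beta\ge0$, this is the inequality of Theorem 3.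

## 11. Equality forces balls

**Step 1: the Hessian of $d$.** The purpose is to read off $D^2d$ from $\beta=0$. If $(n+1)|E|=\rho P$, then (24) gives $\beta=0$. Hence $-(\Delta d)_{ac}=\frac n{\rho-d}$ a.e. and $(\rho-d)(\Delta d)_s=0$. A negative semidefinite matrix measure is controlled by its trace, so also $(\rho-d)(D^2d)_s=0$. At good points, with $t=d$, $\bar\kappa=\frac1{\rho-t}$ makes the left side of (21) equal to $\frac1\rho=\alpha$. So equality holds in (21), and by strict concavity all $\kappa_i=\frac1{\rho-d}$. Since $Se=0$ and $\nabla d=-e$,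
$$(D^2d)_{ac}=-\frac1{\rho-d}\big(\mathrm{Id}-\nabla d\otimes\nabla d\big)\quad\text{a.e.}$$

**Step 2: a function with Hessian $\mathrm{Id}$.** The purpose is to integrate. For $a$ Lipschitz and $g\in BV_{\rm loc}$, $D(ag)=a\,Dg+g\otimes\nabla a\,\mathcal L^{n+1}$. Indeed this holds for mollifications $g_\varepsilon$, and $g_\varepsilon\to g$ in $L^1_{\rm loc}$, $Dg_\varepsilon\rightharpoonup Dg$ weakly*, $a$ is continuous and $\nabla a$ is bounded. Let $v=\frac12(\rho-d)^2$. Then $\nabla v=-(\rho-d)\nabla d$ with $\nabla d\in BV_{\rm loc}(\Omega)$, and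
$$D^2v=\nabla d\otimes\nabla d\,\mathcal L^{n+1}-(\rho-d)D^2d=\mathrm{Id}\,\mathcal L^{n+1}.$$

**Step 3: the components are balls.** The purpose is to identify $\Omega$. On a component $O$ of $\Omega$, $v=\frac12|x-c|^2+\text{const}$. Since $|\nabla v|^2=(\rho-d)^2=2v$ a.e., the constant is $0$, and as $d\le\rho$, $d=\rho-|x-c|$ on $O$. Now $d>0$ on $O$ gives $O\subset B_\rho(c)$, and $d=0$ on $\partial O\subset K$ gives $\partial O\subset\partial B_\rho(c)$. So $O$ is nonempty, open and relatively closed in the connected set $B_\rho(c)$; thus $O=B_\rho(c)$. The components are disjoint and $|\Omega|<\infty$, so there are finitely many. Hence $E$ is a.e. a finite union of disjoint open balls of radius $\rho=1/\alpha$.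

**Step 4: the converse.** The purpose is the last clause of Theorem 3. Let $E$ be a finite union of disjoint open balls of radius $1/\alpha$. The boundary spheres meet only in finitely many points, so $\mu$ is the sum of their surface measures, (1) holds with $h=n\alpha$, and $(n+1)|E|=\alpha^{-1}P(E)$ because this holds for each ball. This proves Theorem 3 and, with Section 4, Theorem 2: hypothesis $(\ast)$ can be removed. $\blacksquare$
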